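\title{A solution operator for $\bar\partial$ that breaks even at every Sobolev level}

\begin{abstract}
On every bounded pseudoconvex domain in $\mathbb{C}^n$ with smooth boundary, and in every degree, we construct a linear solution operator for $\bar\partial$ that is bounded from $W^s$ to $W^s$ for all $s\ge 0$ simultaneously. The operator is part of an $L^2$ homotopy formula whose projections onto $\ker\bar\partial$ have the same regularity. Kohn's weighted theory supplies such operators for finitely many levels at a time; we glue them by a Mittag-Leffler argument for operators, in which the approximation step is a truncation of a Littlewood--Paley matrix. We also show that below the top degree no gain of Sobolev regularity is possible in general, at any level.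
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\Omega\subset\mathbb{C}^n$ is a bounded pseudoconvex domain with $C^\infty$ boundary $b\Omega$. Thus $\Omega=\{r<0\}$ for a smooth function $r$ with $dr\ne0$ on $b\Omega$, and at each boundary point $\sum_{j,k}r_{z_j\bar z_k}w_j\bar w_k\ge0$ for all $w\in\mathbb{C}^n$ with $\sum_jr_{z_j}w_j=0$. For $n=1$ the last condition is empty. A $(0,q)$-form is a sum $u=\sum'_{|J|=q}u_J\,d\bar z_J$ over increasing multi-indices, and
\[
\bar\partial u={\sum_J}'\sum_{j=1}^n\frac{\partial u_J}{\partial\bar z_j}\,d\bar z_j\wedge d\bar z_J .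
\]
For $s\ge0$, $W^s(\Omega)$ is the $L^2$-Sobolev space of order $s$, so that $W^0=L^2$, and $W^s_{(0,q)}(\Omega)$ is the space of $(0,q)$-forms with coefficients in $W^s(\Omega)$, normed by $\|u\|_{W^s}^2=\sum'_J\|u_J\|_{W^s}^2$. The operator $\bar\partial$ is always taken in the sense of distributions. We write
\[
Z_q=L^2_{(0,q)}(\Omega)\cap\ker\bar\partial ,\qquad 0\le q\le n,
\]
a closed subspace of $L^2_{(0,q)}(\Omega)$; $Z_0$ consists of the square-integrable holomorphic functions, and $Z_n=L^2_{(0,n)}(\Omega)$. Since $\bar\partial\bar\partial=0$, the equation $\bar\partial u=f$ can be solved only if $\bar\partial f=0$.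

How smooth up to the boundary can a solution $u$ be, given the smoothness of $f$? The operator $\bar\partial$ has order one, so the most one can hope for is a gain of one derivative. This happens when $n=1$, and more generally when $f$ has top degree $n$: there the problem reduces to the Dirichlet problem for the Laplacian (Section~\ref{sec:elliptic}). In lower degree some variables can act as mere parameters. Let $n=2$, suppose that $\Omega$ contains a product $\{|z_1|<2\}\times G$ which reaches the boundary along $\{|z_1|<2\}\times\gamma$ for an arc $\gamma\subset bG$, and let $f=h(z_2)\chi(z_1)\,d\bar z_1$ with $h$ holomorphic and $\chi$ a bump function of integral $1$ supported in the unit disc. Then $\bar\partial f=0$. If $\bar\partial u=f$, we multiply $\partial u/\partial\bar z_1=h\chi$ by a cutoff $\tilde\chi\in C_c^\infty(\{|z_1|<2\})$ equal to $1$ on the support of $\chi$ and integrate in $z_1$: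
\begin{equation}\label{eq:average}
h(z_2)=-\int u(z_1,z_2)\,\frac{\partial\tilde\chi}{\partial\bar z_1}(z_1)\,dA(z_1),\qquad z_2\in G .
\end{equation}
So $h$ is an average of $u$, and $u$ cannot be smoother near $\gamma$ than $h$, that is, than $f$. On general pseudoconvex domains the best conceivable estimate is therefore $\|u\|_{W^s}\le C\|f\|_{W^s}$: the solution \emph{breaks even} at level $s$.

Two known results approach this estimate. By a theorem of Kohn, if $f$ is a $\bar\partial$-closed $(0,q+1)$-form with coefficients in $C^\infty(\overline\Omega)$, then $\bar\partial u=f$ has a solution with coefficients in $C^\infty(\overline\Omega)$. By a theorem of Sibony, the solution operator can be chosen linear and continuous from $W^{s+\epsilon}_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ to $W^s_{(0,q)}(\Omega)$ for every positive $s$ and $\epsilon$; it loses an arbitrarily small amount of regularity. The problem, which comes from the survey of Boas and Straube \cite{BS}, is whether this loss can be removed.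

\medskip
\noindent\textbf{Problem.} \emph{For every such $\Omega$ and every $q$ with $0\le q\le n-1$, is there a linear operator $S\colon Z_{q+1}\to L^2_{(0,q)}(\Omega)$ with the following two properties?}
\begin{enumerate}
\item[(i)] \emph{$\bar\partial Sf=f$ for every $f\in Z_{q+1}$.}
\item[(ii)] \emph{For every $s\ge0$, $S$ maps $W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ into $W^s_{(0,q)}(\Omega)$, and there is a constant $C_s$ with $\|Sf\|_{W^s}\le C_s\|f\|_{W^s}$ for all such $f$.}
\end{enumerate}

One is led to guess that the answer is yes: besides Sibony's operator, Kohn's weighted $\bar\partial$-Neumann theory gives, for each integer $k$, an operator that breaks even at the levels $0,1,\dots,k$. But the weight that this theory asks for depends on $k$, so it provides a sequence of operators and not a single one. The guess is correct.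

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb{C}^n$ be a bounded pseudoconvex domain with $C^\infty$ boundary and let $0\le q\le n-1$. There is a linear operator $S\colon Z_{q+1}\to L^2_{(0,q)}(\Omega)$ with properties \emph{(i)} and \emph{(ii)}.
\end{theorem}

Call a linear operator $L^2_{(0,p)}(\Omega)\to L^2_{(0,q)}(\Omega)$ \emph{exactly regular} if it maps $W^s_{(0,p)}(\Omega)$ boundedly into $W^s_{(0,q)}(\Omega)$ for every $s\ge0$. The construction gives more than Theorem~\ref{thm:main}, namely an $L^2$ homotopy formula made of exactly regular operators.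

\begin{theorem}\label{thm:homotopy}
Let $\Omega$ be as in Theorem~\ref{thm:main}. There are exactly regular operators $Q_q\colon L^2_{(0,q)}(\Omega)\to L^2_{(0,q)}(\Omega)$, $0\le q\le n$, and $T_q\colon L^2_{(0,q)}(\Omega)\to L^2_{(0,q-1)}(\Omega)$, $1\le q\le n$, such that
\begin{enumerate}
\item[(a)] $Q_q$ is a projection of $L^2_{(0,q)}(\Omega)$ onto $Z_q$;
\item[(b)] $\bar\partial T_q=Q_q$ on $L^2_{(0,q)}(\Omega)$ for $1\le q\le n$, and $T_qT_{q+1}=0$ for $1\le q\le n-1$;
\item[(c)] if $0\le q\le n-1$, $f\in L^2_{(0,q)}(\Omega)$ and $\bar\partial f\in L^2_{(0,q+1)}(\Omega)$, then $f=Q_qf+T_{q+1}\bar\partial f$. In particular $f=\bar\partial T_qf+T_{q+1}\bar\partial f$ for $1\le q\le n-1$.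
\end{enumerate}
\end{theorem}

The third result makes the discussion around \eqref{eq:average} precise: below the top degree, breaking even is sharp at every level.

\begin{theorem}\label{thm:sharp}
Let $n\ge2$. There is a bounded convex domain $\Omega\subset\mathbb{C}^n$ with $C^\infty$ boundary such that for all $0\le q\le n-2$, $s\ge0$ and $\delta>0$ there is $f\in W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ for which $\bar\partial u=f$ has no solution $u\in W^{s+\delta}_{(0,q)}(\Omega)$. By contrast, for $q=n-1$ there is on every $\Omega$ as in Theorem~\ref{thm:main} a linear solution operator that is continuous from $W^s$ to $W^{s+1}$ for all $s\ge0$.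
\end{theorem}

The plan for Theorems \ref{thm:main} and \ref{thm:homotopy} is a Mittag-Leffler argument in which the objects are operators. Let $U_k$ be a solution operator that breaks even at the levels $0,\dots,k$. The differences $U_{k+1}-U_k$ take values in $\ker\bar\partial$. If each difference can be approximated, in operator norm at the low levels, by an operator with values in $\ker\bar\partial$ that is bounded at higher levels, then the $U_k$ can be corrected so as to converge at every level. Section~\ref{sec:scale} provides the approximation and the gluing; it involves no complex analysis. Section~\ref{sec:weighted} provides the $U_k$ together with the projections onto $\ker\bar\partial$ that restore the constraint which the approximation destroys, and Section~\ref{sec:proof} puts the pieces together.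

\section{Sobolev spaces and the elliptic case}\label{sec:elliptic}

We recall the standard facts that are used. On $\mathbb{R}^N$, $W^s$ is normed by $\big(\int(1+|\xi|^2)^s|\hat g|^2\,d\xi\big)^{1/2}$, with the unitary Fourier transform. For a bounded domain $G\subset\mathbb{R}^N$ with $C^\infty$ boundary, $W^s(G)$ is the space of restrictions to $G$, with the quotient norm. For an integer $s$ it consists of the functions whose derivatives of order at most $s$ lie in $L^2(G)$, and $\big(\sum_{|\alpha|\le s}\|D^\alpha u\|^2_{L^2}\big)^{1/2}$ is an equivalent norm. The space $C^\infty(\overline G)$ is dense in each $W^s(G)$ and equals $\bigcap_sW^s(G)$.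

\begin{enumerate}
\item[(S1)] \emph{Extension} (Stein \cite[Ch.~VI]{St}). There is one linear operator $E$, bounded from $W^j(G)$ to $W^j(\mathbb{R}^N)$ for every integer $j\ge0$, with $\rho E=I$, where $\rho$ is restriction to $G$.
\item[(S2)] \emph{Interpolation of operators.} Let $G,G'$ be smooth bounded domains, possibly of different dimensions, and $d\ge0$ an integer. A linear operator on $L^2(G)$ that is bounded from $W^j(G)$ to $W^{j+d}(G')$ for every integer $j\ge0$ is bounded from $W^s(G)$ to $W^{s+d}(G')$ for every real $s\ge0$.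
\item[(S3)] \emph{Interpolation inequality.} If $0\le a<b$, $0<\lambda<1$ and $c=(1-\lambda)a+\lambda b$, then $\|u\|_{W^c(G)}\le C\|u\|_{W^a(G)}^{1-\lambda}\|u\|_{W^b(G)}^{\lambda}$.
\item[(S4)] \emph{Dirichlet problem.} Let $W^1_0(G)$ be the closure of $C_c^\infty(G)$ in $W^1(G)$ and $W^{-1}(G)$ its dual; first derivatives map $L^2(G)$ boundedly into $W^{-1}(G)$. For $F\in W^{-1}(G)$ there is a unique $v=\mathcal{G}F\in W^1_0(G)$ with $\frac14\Delta v=F$, and $\mathcal{G}$ is bounded from $W^{j-1}(G)$ to $W^{j+1}(G)$ for every integer $j\ge0$.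
\end{enumerate}
The operators $E$ and $\rho$ act on forms coefficientwise.

For an integer $k\ge0$ let $\mathcal{B}_k(p,q)$ be the space of linear operators $L^2_{(0,p)}(\Omega)\to L^2_{(0,q)}(\Omega)$ that map $W^j_{(0,p)}(\Omega)$ boundedly into $W^j_{(0,q)}(\Omega)$ for each integer $0\le j\le k$. We write $\|D\|_j$ for the operator norm of $D$ on $W^j$, and $\mathcal{B}_\infty=\bigcap_k\mathcal{B}_k$. Sums and compositions of operators in $\mathcal{B}_k$ lie in $\mathcal{B}_k$. By (S2), $\mathcal{B}_\infty$ is the class of exactly regular operators, so it suffices to work at integer levels. Fact (S2) concerns the full spaces $W^j$ and not their subspaces of closed forms; this is one reason why all our operators will be defined on all of $L^2$.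

In top degree the compatibility condition $\bar\partial f=0$ is empty, and a solution can be written down.

\begin{proposition}\label{prop:top}
For every $n\ge1$ there is a linear operator $S\colon L^2_{(0,n)}(\Omega)\to L^2_{(0,n-1)}(\Omega)$ with $\bar\partial S=I$ that is bounded from $W^s$ to $W^{s+1}$ for all $s\ge0$.
\end{proposition}

\begin{proof}
For $f=F\,d\bar z_1\wedge\dots\wedge d\bar z_n$ let $v=\mathcal{G}F$ and
\[
Sf=\sum_{j=1}^n(-1)^{j-1}\frac{\partial v}{\partial z_j}\,d\bar z_1\wedge\dots\wedge\widehat{d\bar z_j}\wedge\dots\wedge d\bar z_n .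
\]
In $\bar\partial$ of the $j$-th term only the derivative in $\bar z_j$ survives, and moving $d\bar z_j$ to its place costs the sign $(-1)^{j-1}$. Hence the coefficient of $\bar\partial Sf$ is $\sum_j\partial_{\bar z_j}\partial_{z_j}v=\frac14\Delta v=F$. By (S4), $S$ is bounded from $W^j$ to $W^{j+1}$ for integers $j\ge0$, and (S2) gives all real $s\ge0$.
\end{proof}

This is the last assertion of Theorem~\ref{thm:sharp}; pseudoconvexity was not used. It also settles dimension one.

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:homotopy} for $n=1$]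
Identify $g\,d\bar z$ with $g$, and put
\[
Q_1=I,\qquad T_1=\partial_z\mathcal{G},\qquad Q_0=I-\partial_z\mathcal{G}\,\partial_{\bar z}.
\]
Here $T_1$ is the operator of Proposition~\ref{prop:top}. In $Q_0$, the factor $\partial_{\bar z}$ maps $W^j$ to $W^{j-1}$, $\mathcal{G}$ maps $W^{j-1}$ to $W^{j+1}$, and $\partial_z$ maps back to $W^j$, for every integer $j\ge0$. So all three operators lie in $\mathcal{B}_\infty$. From $\partial_{\bar z}\partial_z\mathcal{G}=I$ we get $\partial_{\bar z}T_1=I=Q_1$ and $\partial_{\bar z}Q_0=\partial_{\bar z}-\partial_{\bar z}=0$. Also $Q_0f=f$ when $\partial_{\bar z}f=0$, so $Q_0$ is a projection onto $Z_0$, and $T_1\partial_{\bar z}f=f-Q_0f$ by definition. This is Theorem~\ref{thm:homotopy}, and $S=T_1$ proves Theorem~\ref{thm:main}.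
\end{proof}

From now on $n\ge2$.

\section{Operators on a Sobolev scale}\label{sec:scale}

We want to approximate an operator $D\in\mathcal{B}_k$ \emph{in operator norm} by operators that are bounded at higher levels. The first idea, to follow $D$ by a smoothing operator, fails already for $D=I$: an operator that maps $W^j(\Omega)$ boundedly into $W^{j+1}(\Omega)$ is compact on $W^j(\Omega)$, and a compact operator $K$ on an infinite-dimensional space has $\|I-K\|\ge1$. Smoothing operators approach the identity only in norms of the type $W^{j+\epsilon}\to W^j$, with a loss. But $I$ needs no correction, since it lies in $\mathcal{B}_\infty$. What makes an operator unbounded at high levels is not that it produces high frequencies, but that it produces frequencies much higher than those it receives. Only that part has to be removed.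

\begin{example}\label{ex:model}
Model $W^s$ by the sequences $x=(x_i)_{i\ge0}$ with $|x|_s^2=\sum_i4^{is}|x_i|^2<\infty$. The basis vector $e_j$, with $|e_j|_s=2^{js}$, plays the role of a function of frequency $2^j$. Fix $k\ge1$ and let
\[
D=I+K,\qquad Ke_j=2^{-kj}e_{2j}.
\]
The vectors $Ke_j$ are orthogonal at every level and $|Ke_j|_s/|e_j|_s=2^{(s-k)j}$, so $K$, and with it $D$, is bounded at level $s$ exactly when $s\le k$.

Cutting off the output above index $M$ does not approximate $D$: for $j>M$ the error on $e_j$ is $De_j$, and $|De_j|_s\ge|e_j|_s$. Instead delete from the matrix $(d_{ij})$ of $D$ the entries with $i-j>M$. This leaves $B=I+K_M$, where $K_Me_j=Ke_j$ for $j\le M$ and $K_Me_j=0$ for $j>M$. Then $B$ is bounded at all levels, and for $s\le k-1$ the norm of $D-B$ at level $s$ is $\sup_{j>M}2^{(s-k)j}\le2^{-M-1}$.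

At the top level $k$ no approximation is possible. If $B=(b_{ij})$ is bounded at level $k+1$, then $2^{2j(k+1)}|b_{2j,j}|\le|Be_j|_{k+1}\le C2^{j(k+1)}$, so for $j\ge1$
\[
|(D-B)e_j|_k/|e_j|_k\ge2^{kj}\,|2^{-kj}-b_{2j,j}|\ge1-C2^{-j},
\]
and the norm of $D-B$ at level $k$ is at least $1$.
\end{example}

The general case is the same, with a dyadic decomposition of frequency space in place of the basis $e_j$. The extension operator moves the problem to $\mathbb{R}^{2n}$, where this decomposition is available.

\begin{lemma}[Truncation]\label{lem:trunc}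
Let $k\ge1$, $D\in\mathcal{B}_k(p,q)$ and $\epsilon>0$. There is $B\in\mathcal{B}_\infty(p,q)$ with $\|D-B\|_j\le\epsilon$ for $j=0,1,\dots,k-1$.
\end{lemma}

\begin{proof}
\emph{The dyadic norm.} On $\mathbb{R}^{2n}$ let $\Pi_0$ be the Fourier multiplier given by the indicator function of $\{|\xi|<2\}$, and $\Pi_i$, $i\ge1$, the one given by the indicator function of $\{2^i\le|\xi|<2^{i+1}\}$. These are mutually orthogonal projections in $L^2$ with $g=\sum_j\Pi_jg$ in $L^2$. Write $\|\cdot\|$ for the $L^2$ norm and put $|g|_s^2=\sum_i4^{is}\|\Pi_ig\|^2$. On the $i$-th set $4^i\le1+|\xi|^2\le5\cdot4^i$, so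
\[
|g|_s\le\|g\|_{W^s(\mathbb{R}^{2n})}\le5^{s/2}|g|_s ,
\]
and $g\in L^2$ lies in $W^s$ if and only if $|g|_s<\infty$.

\emph{The matrix.} Let $\tilde D=ED\rho$. By (S1) there is $C$ with $|\tilde Dg|_0\le C|g|_0$ and $|\tilde Dg|_k\le C|g|_k$. Put $D_{ij}=\Pi_i\tilde D\Pi_j$. The bound at level $0$ gives $\|D_{ij}g\|\le C\|\Pi_jg\|$. Since $\Pi_jg\in W^k$, the bound at level $k$ gives $2^{ik}\|D_{ij}g\|\le|\tilde D\Pi_jg|_k\le C2^{jk}\|\Pi_jg\|$. Together,
\begin{equation}\label{eq:matrix}
\|D_{ij}g\|\le C\min\{1,2^{-k(i-j)}\}\,\|\Pi_jg\|,\qquad g\in L^2 .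
\end{equation}
By continuity of $\Pi_i\tilde D$ on $L^2$, we have $\Pi_i\tilde Dg=\sum_jD_{ij}g$ with convergence in $L^2$. Below we use Young's inequality: if $0\le y_i\le\sum_j\kappa_{i-j}x_j$ with $\kappa_l,x_j\ge0$, then $\|y\|_{\ell^2}\le\big(\sum_{l\in\mathbb{Z}}\kappa_l\big)\|x\|_{\ell^2}$.

\emph{The discarded part is small below level $k$.} Fix an integer $M\ge0$ and put $a_i=\sum_{0\le j<i-M}D_{ij}g$, a finite sum with $\Pi_ia_i=a_i$. For an integer $0\le s\le k-1$ and $g\in W^s$, the second bound in \eqref{eq:matrix} gives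
\[
2^{is}\|a_i\|\le C\sum_{j<i-M}2^{(s-k)(i-j)}\;2^{js}\|\Pi_jg\| .
\]
Since $s-k\le-1$, the kernel has sum at most $\sum_{l>M}2^{-l}=2^{-M}$, and so $\big(\sum_i4^{is}\|a_i\|^2\big)^{1/2}\le C2^{-M}|g|_s$. For $s=0$ this shows that the orthogonal series $\tilde Ag=\sum_ia_i$ converges in $L^2$ and defines a bounded linear operator with $\Pi_i\tilde Ag=a_i$. Then $|\tilde Ag|_s\le C2^{-M}|g|_s$ for all integers $0\le s\le k-1$.

\emph{The remaining part is bounded at all levels.} Let $\tilde B=\tilde D-\tilde A$. It is bounded on $L^2$, and $\Pi_i\tilde Bg=\sum_{j\ge i-M}D_{ij}g$. For an integer $s\ge1$ and $g\in W^s$, the first bound in \eqref{eq:matrix} gives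
\[
2^{is}\|\Pi_i\tilde Bg\|\le C\sum_{j\ge i-M}2^{s(i-j)}\;2^{js}\|\Pi_jg\| ,
\]
and now the kernel has sum $\sum_{l\le M}2^{sl}\le2^{sM+1}$. Hence $|\tilde Bg|_s\le C2^{sM+1}|g|_s$, and $\tilde B$ is bounded on $W^s(\mathbb{R}^{2n})$ for every integer $s\ge0$.

\emph{Return to $\Omega$.} Put $B=\rho\tilde BE\in\mathcal{B}_\infty(p,q)$. Since $\rho\tilde DE=(\rho E)D(\rho E)=D$, we have $D-B=\rho\tilde AE$, so $\|D-B\|_j\le C'2^{-M}$ for $0\le j\le k-1$ with $C'$ independent of $M$. Take $M$ large.
\end{proof}

The loss of the top level, unavoidable by Example~\ref{ex:model}, does no harm in a limiting process: a fixed level $j$ is below $k$ from some stage on. We now formulate that process. The properties we want to preserve (``solves $\bar\partial$'', ``is a projection onto $Z_q$'') say that an operator lies in an affine space $U_1+\mathcal{N}$, where $\mathcal{N}$ is the linear space of admissible corrections.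

\begin{lemma}[Gluing]\label{lem:glue}
Let $\mathcal{N}$ be a linear subspace of $\mathcal{B}_0(p,q)$ that is closed in the norm $\|\cdot\|_0$ and has the following property.
\begin{enumerate}
\item[(A)] For all $k\ge1$, $D\in\mathcal{N}\cap\mathcal{B}_k(p,q)$ and $\epsilon>0$ there is $B\in\mathcal{N}\cap\mathcal{B}_{k+1}(p,q)$ with $\|D-B\|_j\le\epsilon$ for $0\le j\le k-1$.
\end{enumerate}
If $U_k\in\mathcal{B}_k(p,q)$, $k\ge1$, satisfy $U_k-U_1\in\mathcal{N}$ for all $k$, then there is $U\in\mathcal{B}_\infty(p,q)$ with $U-U_1\in\mathcal{N}$.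
\end{lemma}

\begin{proof}
We construct $V_k\in\mathcal{B}_k$ with $V_k-U_1\in\mathcal{N}$ and $\|V_{k+1}-V_k\|_j\le2^{-k}$ for $0\le j\le k-1$. Let $V_1=U_1$. Given $V_k$, the operator
\[
D=V_k-U_{k+1}=(V_k-U_1)-(U_{k+1}-U_1)
\]
lies in $\mathcal{N}\cap\mathcal{B}_k$. Take $B$ from (A) with $\epsilon=2^{-k}$ and set $V_{k+1}=U_{k+1}+B\in\mathcal{B}_{k+1}$. Then $V_{k+1}-U_1=(U_{k+1}-U_1)+B\in\mathcal{N}$, and $V_{k+1}-V_k=B-D$ has the required bounds.

With $j=0$ we see that $V_k$ converges in $\|\cdot\|_0$ to an operator $U$, and $U-U_1\in\mathcal{N}$ because $\mathcal{N}$ is closed. Fix $j\ge1$ and $f\in W^j$. For $k\ge j+1$ we have $V_kf\in W^j$ and $\|V_{k+1}f-V_kf\|_{W^j}\le2^{-k}\|f\|_{W^j}$, so $V_kf$ converges in $W^j$. The limit agrees with the $L^2$ limit $Uf$, and $\|Uf\|_{W^j}\le(\|V_{j+1}\|_j+1)\|f\|_{W^j}$. Hence $U\in\mathcal{B}_j$ for every $j$.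
\end{proof}

Lemma~\ref{lem:trunc} is property (A) for $\mathcal{N}=\mathcal{B}_0$. For a smaller $\mathcal{N}$ the truncated operator has no reason to stay in $\mathcal{N}$, and it must be projected back by an operator that is bounded one level higher. This is why we need regular projections onto $Z_q$, and not only regular solution operators.

\section{The weighted theory at finitely many levels}\label{sec:weighted}

\subsection*{The weighted $\bar\partial$-Neumann problem}
For $t>0$ equip $L^2_{(0,q)}(\Omega)$ with the inner product $(u,v)_t=\sum'_J\int_\Omega u_J\overline{v_J}\,e^{-t|z|^2}dV$ and its norm $\|\cdot\|_{0,t}$. As $\Omega$ is bounded, this norm is equivalent to the usual one; only orthogonality and adjoints change. Regard $\bar\partial$ as the closed operator with domain $\operatorname{dom}\bar\partial=\{u\in L^2:\bar\partial u\in L^2\}$, and let $\bar\partial_t^*$ be its Hilbert space adjoint. For $1\le p\le n$ the operator $\bar\partial\bar\partial^*_t+\bar\partial^*_t\bar\partial$ on $(0,p)$-forms has a bounded inverse $N_{t,p}$,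 the weighted $\bar\partial$-Neumann operator, whose range lies in $\operatorname{dom}\bar\partial\cap\operatorname{dom}\bar\partial_t^*$. Let $P_{t,q}$, $0\le q\le n$, be the projection onto $Z_q$ that is orthogonal for $(\cdot,\cdot)_t$. The following facts belong to H\"ormander's $L^2$ theory; see \cite[Ch.~4 and Section~6.1]{CS}.
\begin{enumerate}
\item[(H1)] $t\|v\|_{0,t}^2\le\|\bar\partial v\|_{0,t}^2+\|\bar\partial^*_tv\|_{0,t}^2$ for $(0,p)$-forms $v\in\operatorname{dom}\bar\partial\cap\operatorname{dom}\bar\partial_t^*$, $p\ge1$.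
\item[(H2)] $\bar\partial\bar\partial_t^*N_{t,p}f=f$ for $f\in Z_p$, $1\le p\le n$. For $f\in\operatorname{dom}\bar\partial$ of degree $q\le n-1$ we have $\bar\partial N_{t,q+1}\bar\partial f=0$ and $(I-P_{t,q})f=\bar\partial_t^*N_{t,q+1}\bar\partial f$.
\end{enumerate}
The point of the weight is the factor $t$ in (H1). Differentiating the equations $k$ times produces commutator errors whose size depends on $k$ but, to leading order, not on $t$, and a large $t$ absorbs them.

\begin{theorem}[Kohn \cite{Ko}; see also {\cite[Section~6.1]{CS}}]\label{thm:kohn}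
For each integer $m\ge0$ there is $S_m$ such that for $t\ge S_m$ and $1\le p\le n$ the operators $N_{t,p}$ and $\bar\partial_t^*N_{t,p}$ are bounded on $W^m$.
\end{theorem}

The corresponding statement for the projections is also part of Kohn's theory. We derive it from Theorem~\ref{thm:kohn}, (H1) and (H2), so that all degrees, including $q=0$, are covered. The formula $I-P_{t,q}=\bar\partial_t^*N_{t,q+1}\bar\partial$ and Theorem~\ref{thm:kohn} alone give a bound from $W^{m+1}$ to $W^m$; the task is to recover the derivative.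

\begin{proposition}\label{prop:proj}
For each integer $m\ge0$ and all sufficiently large $t$, the operators $P_{t,q}$, $0\le q\le n$, are bounded on $W^j$ for $0\le j\le m$.
\end{proposition}

\subsection*{Tools for the proof}
Fix $m$. Let $\|u\|_{k,t}^2=\sum_{|\alpha|\le k}\|D^\alpha u\|_{0,t}^2$, with $D^\alpha$ acting on the coefficients $u_J$; for fixed $t$ this is equivalent to the $W^k$ norm. Constants $C,C_1,C_2$ depend only on $\Omega$ and $m$, while $C_t$ may also depend on $t$. If $A$ is a differential operator of order at most $k$ whose coefficients are smooth on $\overline\Omega$ and independent of $t$, then $\|Au\|_{0,t}\le C\|u\|_{k,t}$ with $C$ independent of $t$, because the inequality holds pointwise before it is integrated against the weight.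

\emph{The adjoint.} For an increasing $K$ let $u_{jK}=0$ if $j\in K$, and $u_{jK}=\pm u_J$ if $d\bar z_j\wedge d\bar z_K=\pm d\bar z_J$. Put
\[
(\vartheta u)_K=-\sum_j\partial_{z_j}u_{jK},\qquad(\mu u)_K=\sum_j\bar z_ju_{jK},\qquad\vartheta_t=\vartheta+t\mu ,
\]
all three being zero on functions. Since $\partial_{z_j}e^{-t|z|^2}=-t\bar z_je^{-t|z|^2}$, integration by parts gives, for $u\in W^1$ and $v\in C^\infty(\overline\Omega)$,
\[
(\bar\partial v,u)_t=(v,\vartheta_tu)_t+{\sum_K}'\int_{b\Omega}v_K\,\overline{\sum_ju_{jK}\,r_{z_j}}\;e^{-t|z|^2}\frac{d\sigma}{|dr|}.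
\]
So $\vartheta_t$ is the formal adjoint of $\bar\partial$; consequently $\vartheta_t\vartheta_t=0$, and $\bar\partial_t^*=\vartheta_t$ on $\operatorname{dom}\bar\partial_t^*$. Smooth forms on $\overline\Omega$ are dense in $\operatorname{dom}\bar\partial$ in the graph norm, so a form $u\in W^1$ lies in $\operatorname{dom}\bar\partial_t^*$ if and only if $\sum_ju_{jK}r_{z_j}$ has zero trace on $b\Omega$ for every $K$.

\emph{Tangential operators.} To apply (H1) to derivatives of a form we need derivatives that preserve this boundary condition. Cover $\overline\Omega$ by an open set $U_0\Subset\Omega$ and finitely many small open sets $U_\nu$, $\nu\ge1$, on which $dr\neq0$. On each $U_\nu$, $\nu\ge1$, choose smooth $(1,0)$-forms $\omega_1,\dots,\omega_n$, obtained from $dz_1,\dots,dz_n$ by a unitary matrix at each point, with $\omega_n$ a multiple of $\partial r$. Choose also real vector fields $X_1,\dots,X_{2n}$ that span the tangent space at each point, with $X_1,\dots,X_{2n-1}$ tangent to the level sets of $r$. On $U_\nu$ the fields act on forms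 through the coefficients in the frame $\bar\omega_J$. The map $u\mapsto\big(\sum_ju_{jK}r_{z_j}\big)_K$ is the pointwise adjoint of wedging with $\bar\partial r$, so in this frame the boundary condition says that the coefficients with $n\in J$ have zero trace. Let $\{\zeta_\nu\}$ be a smooth partition of unity subordinate to the cover, and for $1\le k\le m$ let $\mathcal{L}_k$ be the finite family of operators
\[
\zeta_0D^\alpha\ \ (|\alpha|=k),\qquad\zeta_\nu X_{i_1}\cdots X_{i_k}\ \ (\nu\ge1,\ 1\le i_1,\dots,i_k\le2n-1).
\]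
For $w\in W^2$ and $i\le 2n-1$, the trace of $X_iw$ is $X_i$ applied to the trace of $w$ (this holds for smooth $w$, hence by density), and $\zeta_0$ has compact support in $\Omega$. Therefore each $L\in\mathcal{L}_k$ maps $W^{k+1}\cap\operatorname{dom}\bar\partial_t^*$ into $W^1\cap\operatorname{dom}\bar\partial_t^*$.

In terms of the coefficients $u_J$ with respect to $d\bar z_J$, an operator $L\in\mathcal{L}_k$ is a scalar operator of order $k$, the same in all degrees, plus a matrix operator of order at most $k-1$. Hence in $[L,\bar\partial]$ and $[L,\vartheta]$ the terms of order $k+1$ cancel, and in $[L,\mu]$ the terms of order $k$ cancel: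
\begin{equation}\label{eq:comm}
\|[L,\bar\partial]u\|_{0,t}\le C\|u\|_{k,t},\qquad\|[L,\vartheta_t]u\|_{0,t}\le C\|u\|_{k,t}+Ct\|u\|_{k-1,t}.
\end{equation}
The parameter $t$ enters only through a term of lower order.

\emph{Normal derivatives.} These are recovered from $\bar\partial u$ and $\vartheta u$. We claim that for $1\le k\le m$ and $u\in W^k$ of any degree,
\begin{equation}\label{eq:normal}
\|u\|_{k,t}^2\le C\Big(\sum_{L\in\mathcal{L}_k}\|Lu\|_{0,t}^2+\|\bar\partial u\|_{k-1,t}^2+\|\vartheta u\|_{k-1,t}^2+\|u\|_{k-1,t}^2\Big).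
\end{equation}
Let $\mathcal{D}u=(\bar\partial u,\vartheta u)$. Because $\bar\partial\vartheta+\vartheta\bar\partial=-\frac14\Delta$ coefficientwise, a vector annihilated by the principal symbol of $\mathcal{D}$ at a real covector $\xi$ is annihilated by $|\xi|^2$; so the symbol is injective for $\xi\ne0$. On $U_\nu$ write $\mathcal{D}=\sum_{i=1}^{2n}\sigma_iX_i+\sigma_0$ with smooth matrices $\sigma_i$. Then $\sigma_{2n}$ is the symbol at the covector that vanishes on $X_1,\dots,X_{2n-1}$ and equals $1$ on $X_{2n}$, so it has the smooth left inverse $A=(\sigma_{2n}^*\sigma_{2n})^{-1}\sigma_{2n}^*$, and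
\[
X_{2n}u=A\,\mathcal{D}u-\sum_{i<2n}A\sigma_iX_iu-A\sigma_0u .
\]
Modulo operators of order $k-1$, every $D^\alpha$ with $|\alpha|=k$ is on $U_\nu$ a combination with smooth coefficients of products $X_IX_{2n}^l$, where $X_I$ is a product of $k-l$ tangential fields. If $l\ge1$, insert the last identity for the innermost $X_{2n}u$ and commute: $X_IX_{2n}^lu$ equals $-\sum_{i<2n}A\sigma_iX_IX_iX_{2n}^{l-1}u$ plus derivatives of order at most $k-1$ of $\mathcal{D}u$ and of $u$. After $l$ such steps only tangential products remain at order $k$. Multiplying by $\zeta_\nu$, summing over $\nu$ in $D^\alpha u=\sum_\nu\zeta_\nu D^\alpha u$, and integrating the resulting pointwise inequality against the weight gives \eqref{eq:normal}.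

\begin{proof}[Proof of Proposition~\ref{prop:proj}]
Since $P_{t,n}=I$, let $q\le n-1$. Take $t\ge\max\{1,S_{m+2}\}$, to be enlarged below. It suffices to prove $\|(I-P_{t,q})f\|_{k,t}\le C_t\|f\|_{k,t}$, $0\le k\le m$, for $f$ with coefficients in $C^\infty(\overline\Omega)$: if such forms $f_l$ tend to $f$ in $W^k$, then $(I-P_{t,q})f_l$ is a Cauchy sequence in $W^k$ whose $L^2$ limit is $(I-P_{t,q})f$.

Put
\[
\varphi=N_{t,q+1}\bar\partial f,\qquad g=\bar\partial_t^*\varphi=(I-P_{t,q})f,\qquad h=f-g=P_{t,q}f .
\]
By Theorem~\ref{thm:kohn}, $\varphi\in W^{m+2}$, so $g,h\in W^{m+1}$. This qualitative information is all we take from Theorem~\ref{thm:kohn} here; it makes every norm below finite and every integration by parts legitimate. By (H2),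
\[
\bar\partial\varphi=0,\qquad\vartheta_t\varphi=g,\qquad\bar\partial h=0,\qquad\bar\partial g=\bar\partial f,\qquad\vartheta_tg=0 .
\]
Let $a_k=\|g\|_{k,t}^2+\|\varphi\|_{k,t}^2$. We have $\|g\|_{0,t}\le\|f\|_{0,t}$ since $I-P_{t,q}$ is an orthogonal projection, and $t\|\varphi\|^2_{0,t}\le\|g\|^2_{0,t}$ by (H1); thus $a_0\le2\|f\|_{0,t}^2$. It remains to show, for one large $t$ and $1\le k\le m$, that $a_k\le C_t(\|f\|_{k,t}^2+a_{k-1})$; induction on $k$ then finishes the proof. We cannot apply (H1) to $g$, which need not have positive degree and whose $\bar\partial$ costs a derivative of $f$. Instead we bound $\varphi$ by $g$ with a small constant, and $g$ by $f$ and $\varphi$ with a constant independent of $t$.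

\emph{Step 1: $\varphi$ is small compared with $g$.} For $L\in\mathcal{L}_k$ the form $L\varphi$ has degree $q+1\ge1$ and lies in $W^1\cap\operatorname{dom}\bar\partial_t^*$. Moreover $\bar\partial L\varphi=[\bar\partial,L]\varphi$ and $\vartheta_tL\varphi=Lg+[\vartheta_t,L]\varphi$. By (H1) and \eqref{eq:comm},
\[
t\|L\varphi\|_{0,t}^2\le C\big(\|g\|_{k,t}^2+\|\varphi\|_{k,t}^2\big)+C_ta_{k-1}.
\]
In \eqref{eq:normal} for $\varphi$ we have $\bar\partial\varphi=0$ and $\vartheta\varphi=g-t\mu\varphi$, so the last three terms are at most $C_ta_{k-1}$. This gives $\|\varphi\|_{k,t}^2\le\frac{C_1}t\big(\|g\|_{k,t}^2+\|\varphi\|_{k,t}^2\big)+C_ta_{k-1}$, and for $t\ge2C_1$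
\begin{equation}\label{eq:phi}
\|\varphi\|_{k,t}^2\le\frac{2C_1}t\|g\|_{k,t}^2+C_ta_{k-1}.
\end{equation}

\emph{Step 2: tangential derivatives of $g$.} The forms $h$ and $g$ are orthogonal; we show that $Lh$ and $Lg$ are orthogonal up to an error controlled by $\varphi$. Write $Lg=L\vartheta_t\varphi=\bar\partial_t^*L\varphi+[L,\vartheta_t]\varphi$. Since $Lh\in W^1\subset\operatorname{dom}\bar\partial$, $L\varphi\in\operatorname{dom}\bar\partial_t^*$ and $\bar\partial h=0$,
\[
(Lh,Lg)_t=(\bar\partial Lh,L\varphi)_t+(Lh,[L,\vartheta_t]\varphi)_t=([\bar\partial,L]h,L\varphi)_t+(Lh,[L,\vartheta_t]\varphi)_t .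
\]
By \eqref{eq:comm} and $h=f-g$, this is at most $C(\|f\|_{k,t}+\|g\|_{k,t})(\|\varphi\|_{k,t}+t\|\varphi\|_{k-1,t})$ in absolute value. Now $\|Lg\|_{0,t}^2=(Lf,Lg)_t-(Lh,Lg)_t$ and $|(Lf,Lg)_t|\le\frac12\|Lf\|_{0,t}^2+\frac12\|Lg\|_{0,t}^2$. Using $ab\le\varepsilon a^2+b^2/(4\varepsilon)$ on the products that contain $\|g\|_{k,t}$, we get for every $\varepsilon>0$
\begin{equation}\label{eq:Lg}
\|Lg\|_{0,t}^2\le\varepsilon\|g\|_{k,t}^2+C_\varepsilon\big(\|f\|_{k,t}^2+\|\varphi\|_{k,t}^2\big)+C_{\varepsilon,t}\,a_{k-1},
\end{equation}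
with $C_\varepsilon$ independent of $t$.

\emph{Step 3: absorption.} Apply \eqref{eq:normal} to $g$. Here $\|\bar\partial g\|_{k-1,t}=\|\bar\partial f\|_{k-1,t}\le C\|f\|_{k,t}$, and $\vartheta g=-t\mu g$ contributes $C_ta_{k-1}$. Insert \eqref{eq:Lg} with $\varepsilon$ so small, depending only on the constant in \eqref{eq:normal} and the number of elements of $\mathcal{L}_k$, that the terms $\varepsilon\|g\|_{k,t}^2$ add up to at most $\frac12\|g\|_{k,t}^2$. Then
\[
\|g\|_{k,t}^2\le C_2\big(\|f\|_{k,t}^2+\|\varphi\|_{k,t}^2\big)+C_ta_{k-1}\le C_2\|f\|_{k,t}^2+\frac{2C_1C_2}t\|g\|_{k,t}^2+C_ta_{k-1}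
\]
by \eqref{eq:phi}. For $t\ge4C_1C_2$ the middle term is absorbed on the left, which bounds $\|g\|_{k,t}^2$ by $C_t(\|f\|_{k,t}^2+a_{k-1})$, and \eqref{eq:phi} gives the same bound for $\|\varphi\|_{k,t}^2$. The constants $C_1,C_2$ can be chosen to serve all $k\le m$ and all $q$, so every $t\ge\max\{1,S_{m+2},2C_1,4C_1C_2\}$ works.
\end{proof}

For each integer $k\ge1$ fix $t(k)$ so large that Theorem~\ref{thm:kohn} applies for $m=0,\dots,k$ and Proposition~\ref{prop:proj} for $m=k$, and put
\[
P^k_q=P_{t(k),q}\in\mathcal{B}_k(q,q),\qquad R^k_{q+1}=\bar\partial^*_{t(k)}N_{t(k),q+1}\in\mathcal{B}_k(q+1,q).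
\]
Beyond these memberships, the next section uses only that $P^k_q$ is a projection onto $Z_q$ and that $\bar\partial R^k_{q+1}f=f$ for $f\in Z_{q+1}$.

\section{Gluing the projections and the solution operators}\label{sec:proof}

One would like to apply Lemma~\ref{lem:glue} directly to the operators $R^k_{q+1}$. But truncation needs operators defined on all of $L^2$, and for $f\notin Z_{q+1}$ there is no reason for $\bar\partial R^k_{q+1}f$ to be independent of $k$; so the differences $R^k_{q+1}-R^1_{q+1}$ need not take values in $Z_q$. The remedy is to precede all $R^k_{q+1}$ by one projection onto $Z_{q+1}$ that is good at all levels. We therefore glue the projections first.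

\begin{proof}[Proof of Theorem~\ref{thm:homotopy}\,(a)]
Fix $0\le q\le n$. The difference of two projections onto $Z_q$ has range in $Z_q$ and vanishes on $Z_q$. Accordingly let $\mathcal{N}$ be the space of $D\in\mathcal{B}_0(q,q)$ with range in $Z_q$ and $D|_{Z_q}=0$. It is closed in $\|\cdot\|_0$ because $Z_q$ is closed in $L^2$.

To verify (A), let $D\in\mathcal{N}\cap\mathcal{B}_k$ and $P=P_q^{k+1}\in\mathcal{B}_{k+1}$. Then $PD=D$ since $D$ has range in $Z_q$, and $DP=0$ since $D$ vanishes on $Z_q$; hence $D=PD(I-P)$. For $B_0\in\mathcal{B}_\infty$ given by Lemma~\ref{lem:trunc} put $B=PB_0(I-P)$. This operator has range in $Z_q$, vanishes on $Z_q$, and lies in $\mathcal{B}_{k+1}$. From $D-B=P(D-B_0)(I-P)$,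
\[
\|D-B\|_j\le\|P\|_j\,\|D-B_0\|_j\,\|I-P\|_j,\qquad0\le j\le k-1 .
\]
The norms of $P$ may be large, but $P$ is fixed before $B_0$ is chosen, so the right side can be made as small as we like.

Lemma~\ref{lem:glue} with $U_k=P^k_q$ gives $Q_q\in\mathcal{B}_\infty(q,q)$ with $Q_q-P^1_q\in\mathcal{N}$. Thus $Q_q$ has range in $Z_q$ and equals the identity on $Z_q$.
\end{proof}

\begin{lemma}\label{lem:solve}
For $0\le q\le n-1$ there is $H_{q+1}\in\mathcal{B}_\infty(q+1,q)$ with $\bar\partial H_{q+1}f=Q_{q+1}f$ for all $f\in L^2_{(0,q+1)}(\Omega)$.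
\end{lemma}

\begin{proof}
Let $\mathcal{N}'$ be the space of $D\in\mathcal{B}_0(q+1,q)$ with range in $Z_q$; it is closed in $\|\cdot\|_0$. For $D\in\mathcal{N}'\cap\mathcal{B}_k$ and $B_0\in\mathcal{B}_\infty$ from Lemma~\ref{lem:trunc}, put $B=Q_qB_0\in\mathcal{N}'\cap\mathcal{B}_\infty$. Since $D=Q_qD$, we have $\|D-B\|_j\le\|Q_q\|_j\|D-B_0\|_j$, which gives (A).

Let $U_k=R^k_{q+1}Q_{q+1}\in\mathcal{B}_k(q+1,q)$. As $Q_{q+1}f\in Z_{q+1}$, we have $\bar\partial U_kf=Q_{q+1}f$ for every $f\in L^2_{(0,q+1)}(\Omega)$ and every $k$, so $U_k-U_1\in\mathcal{N}'$. Lemma~\ref{lem:glue} gives $H_{q+1}\in\mathcal{B}_\infty$ with $H_{q+1}-U_1\in\mathcal{N}'$, that is, $\bar\partial H_{q+1}f=\bar\partial U_1f=Q_{q+1}f$.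
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S=H_{q+1}|_{Z_{q+1}}$. For $f\in Z_{q+1}$ we have $\bar\partial Sf=Q_{q+1}f=f$, which is (i). The operator $H_{q+1}$ is defined on all of $L^2_{(0,q+1)}(\Omega)$ and lies in $\mathcal{B}_\infty$, so by (S2) it is bounded on $W^s$ for every real $s\ge0$. Restricting to closed forms gives (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homotopy}\,(b),\,(c)]
The solution $H_{q+1}f$ may be changed by any closed form. We normalize it by removing its $Z_q$-component: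
\[
T_{q+1}=(I-Q_q)\,H_{q+1}\,Q_{q+1}\in\mathcal{B}_\infty(q+1,q),\qquad0\le q\le n-1 .
\]
Since $\bar\partial Q_q=0$, we get $\bar\partial T_{q+1}=\bar\partial H_{q+1}Q_{q+1}=Q_{q+1}^2=Q_{q+1}$. The product $T_qT_{q+1}$ contains the factor $Q_q(I-Q_q)=0$. This is (b).

For (c) let $f$ and $\bar\partial f$ be in $L^2$. Then $\bar\partial f\in Z_{q+1}$, so $Q_{q+1}\bar\partial f=\bar\partial f$, and $\bar\partial(H_{q+1}\bar\partial f-f)=0$ by Lemma~\ref{lem:solve}. As $I-Q_q$ vanishes on $Z_q$,
\[
T_{q+1}\bar\partial f=(I-Q_q)H_{q+1}\bar\partial f=(I-Q_q)f .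
\]
For $q\ge1$ insert $Q_q=\bar\partial T_q$.
\end{proof}

\begin{remark}
Since $\bigcap_sW^s(\Omega)=C^\infty(\overline\Omega)$, the operators $S$, $Q_q$, $T_q$ preserve smoothness up to the boundary. In particular, if $f\in W^s_{(0,q)}(\Omega)$ is closed and smooth forms $f_l$ tend to $f$ in $W^s$, then $Q_qf_l$ are closed forms, smooth up to the boundary, that tend to $Q_qf=f$ in $W^s$.
\end{remark}

\begin{remark}
Pseudoconvexity enters only through (H1), (H2) and Theorem~\ref{thm:kohn}. Smoothness of the boundary to infinite order is what makes Theorem~\ref{thm:kohn} and Proposition~\ref{prop:proj} available for every $m$; Section~\ref{sec:scale} uses only the extension operator. Without pseudoconvexity property (i) can already fail. On the shell $\{1<|z|<2\}\subset\mathbb{C}^2$ let $a=\bar z_2/(z_1|z|^2)$ and $b=-\bar z_1/(z_2|z|^2)$. Then $a-b=1/(z_1z_2)$, so $\bar\partial a$ (for $z_1\ne0$) and $\bar\partial b$ (for $z_2\ne0$) fit together to a smooth closed $(0,1)$-form $f$ on $\mathbb{C}^2\setminus\{0\}$. If $f=\bar\partial u$ on the shell,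 then $1/(z_1z_2)=(a-u)-(b-u)$ with $a-u$ holomorphic where $z_1\ne0$ and $b-u$ holomorphic where $z_2\ne0$. Integrate against $dz_1\,dz_2$ over the torus $|z_1|=|z_2|=\frac65$. For $|z_1|=\frac65$ the disc $|z_2|\le\frac65$ lies in the shell, and likewise with the variables exchanged, so Cauchy's theorem makes the right side vanish, while the left side gives $(2\pi i)^2$.
\end{remark}

\section{No gain below the top degree}\label{sec:sharp}

It remains to prove the first assertion of Theorem~\ref{thm:sharp}. We build a convex domain with a flat boundary piece, carry out the averaging \eqref{eq:average} in all degrees, and test with functions $h$ whose pole approaches the flat piece from outside.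

\subsection*{The domain}
Let $\psi\in C^\infty(\mathbb{R})$ vanish on $(-\infty,0]$ and satisfy $\psi''(\tau)=e^{-1/\tau}$ for $\tau>0$. Then $\psi$ is convex, nondecreasing, positive on $(0,\infty)$, and $\psi(\tau)\ge(\tau-1)^2/(2e)$ for $\tau\ge1$ because $\psi''\ge e^{-1}$ there. With $w=(z_1,\dots,z_{n-1})$ and $z_n=x+iy$ put
\[
r=x+\psi(-x-1)+\psi(y^2-1)+\psi(|w|^2-4),\qquad\Omega=\{r<0\}.
\]
A convex nondecreasing function of a convex function is convex, so $r$ is smooth and convex on $\mathbb{C}^n$. The function $x+\psi(-x-1)$ tends to $+\infty$ as $x\to\pm\infty$, and the other two terms are nonnegative and tend to $+\infty$ with $|y|$ and $|w|$; hence $\Omega$ is bounded and convex. A critical point of a convex function is a global minimum, and $r=-\frac12$ at $w=0$, $z_n=-\frac12$; so $dr\ne0$ on $\{r=0\}$ and the boundary is smooth. The Levi form of $r$ at $\zeta\in\mathbb{C}^n$ is a quarter of the Laplacian of $r$ along the complex line spanned by $\zeta$, which is nonnegative by convexity, so $\Omega$ is pseudoconvex. Since $r\ge x$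 everywhere and $r=x$ where all three arguments of $\psi$ are negative,
\begin{equation}\label{eq:box}
\Omega\subset\{x<0\},\qquad\{|w|<2\}\times\{-1<x<0,\ |y|<1\}\subset\Omega .
\end{equation}

\subsection*{From solvability to an estimate}
Suppose that for some $0\le q\le n-2$, $s\ge0$, $\delta>0$, every $f\in W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ had a solution in $W^\sigma$, $\sigma=s+\delta$. Then $\bar\partial$ would be a bounded map from the Hilbert space $\{u\in W^\sigma_{(0,q)}:\bar\partial u\in W^s_{(0,q+1)}\}$, with the graph norm, onto the Hilbert space $W^s_{(0,q+1)}\cap\ker\bar\partial$. By the open mapping theorem there would be a constant $C$ such that each such $f$ has a solution $u$ with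
\begin{equation}\label{eq:open}
\|u\|_{W^\sigma(\Omega)}\le C\|f\|_{W^s(\Omega)} .
\end{equation}
We contradict \eqref{eq:open}. Constants below are independent of the parameter $\tau$.

\subsection*{Test forms}
Let $p=q+1\in\{1,\dots,n-1\}$, $z'=(z_1,\dots,z_p)$ and $z''=(z_{p+1},\dots,z_{n-1})$, which is empty if $p=n-1$. The hypothesis $q\le n-2$ is used here: it leaves $z_n$ outside $z'$, free to act as a parameter. Fix $\chi\in C_c^\infty(\{|z'|<1\})$ with $\chi\geq 0$ and $\int\chi=1$, and for $0<\tau<1$ put
\[
h_\tau(z_n)=(z_n-\tau)^{-2},\qquad f_\tau=h_\tau(z_n)\,\chi(z')\,d\bar z_1\wedge\dots\wedge d\bar z_p .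
\]
By \eqref{eq:box} the pole is off $\overline\Omega$, so $f_\tau$ is smooth on $\overline\Omega$. It is closed: the $\bar z_j$-derivatives of the coefficient vanish for $j>p$, and $d\bar z_j\wedge d\bar z_1\wedge\dots\wedge d\bar z_p=0$ for $j\le p$. A derivative of order $l$ of $h_\tau$ is a constant times $(z_n-\tau)^{-2-l}$. In polar coordinates about $\tau$, where the half-plane $\{x<0\}$ lies outside the disc of radius $\tau$,
\begin{equation}\label{eq:upper}
\int_{x<0}|z_n-\tau|^{-4-2l}\,dA\le2\pi\int_\tau^\infty R^{-3-2l}\,dR\le\pi\,\tau^{-2-2l},\qquad l\ge0 .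
\end{equation}
Since $w$ is bounded on $\Omega$ and $\tau<1$, this gives $\|f_\tau\|_{W^j(\Omega)}\le C_j\tau^{-1-j}$ for integers $j\ge0$, and (S3) between consecutive integers gives $\|f_\tau\|_{W^s(\Omega)}\le C\tau^{-1-s}$. Let $u_\tau$ be a solution of $\bar\partial u_\tau=f_\tau$ satisfying \eqref{eq:open}, so that $\|u_\tau\|_{W^\sigma(\Omega)}\le C\tau^{-1-s}$.

\subsection*{Averaging}
Let $\tilde\chi\in C_c^\infty(\{|z'|<\frac32\})$ equal $1$ on $\{|z'|\le1\}$, and let $\eta\in C_c^\infty(\{|z''|<1\})$ have integral $1$ (omit $\eta$ if $z''$ is empty). Let $G\subset\mathbb{C}$ be the square $\{-\frac12<x<0,\ |y|<\frac14\}\cup\{-\frac12<x<0,\ |y-\frac14|\le 0\}$ enlarged to the rectangle $\{-\frac12<x<0,\ |y|<\frac12\}$ with its four corners rounded off smoothly, so that $G$ is a smooth bounded domain containing the half-disc $\{x<0,\ |z_n|<r_0\}$ for some $r_0>0$. Since $\frac94+1<4$, \eqref{eq:box} gives $\operatorname{supp}\tilde\chi\times\operatorname{supp}\eta\times G\subset\Omega$.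

For a $(0,q)$-form $u$ and $1\le j\le p$ let $u_{\hat\jmath}$ be the coefficient of $d\bar z_1\wedge\dots\wedge\widehat{d\bar z_j}\wedge\dots\wedge d\bar z_p$, and define on $G$
\[
(\Lambda u)(z_n)=-\sum_{j=1}^p(-1)^{j-1}\iint\frac{\partial\tilde\chi}{\partial\bar z_j}(z')\,\eta(z'')\,u_{\hat\jmath}(z',z'',z_n)\,dV(z')\,dV(z'').
\]
Derivatives in $x$ and $y$ pass under the integral, and the Cauchy--Schwarz inequality in $(z',z'')$ bounds $\Lambda$ from $L^2(\Omega)$ to $L^2(G)$. Hence $\Lambda$ is bounded from $W^j(\Omega)$ to $W^j(G)$ for all integers $j\ge0$, and from $W^\sigma(\Omega)$ to $W^\sigma(G)$ by (S2). The $d\bar z_1\wedge\dots\wedge d\bar z_p$ component of $\bar\partial u_\tau=f_\tau$ reads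
\[
\sum_{j=1}^p(-1)^{j-1}\,\partial_{\bar z_j}(u_\tau)_{\hat\jmath}=h_\tau\chi .
\]
Pair it with $\tilde\chi(z')\eta(z'')\kappa(z_n)\in C_c^\infty(\Omega)$, where $\kappa\in C_c^\infty(G)$. The left side gives $\int_G(\Lambda u_\tau)\kappa\,dA$, and the right side gives $\int_Gh_\tau\kappa\,dA$ because $\int\chi\tilde\chi=\int\eta=1$. So $h_\tau=\Lambda u_\tau$ on $G$, and
\begin{equation}\label{eq:hupper}
\|h_\tau\|_{W^\sigma(G)}\le C\tau^{-1-s}.
\end{equation}

\subsection*{The true size of $h_\tau$}
By scaling one expects $\|h_\tau\|_{W^\sigma(G)}\approx\tau^{-1-\sigma}$. Since $\sigma$ need not be an integer, we get the lower bound from (S3), using a lower bound at an integer level $m>\sigma$ and an upper bound at level $m+1$. For $\tau<r_0$ the half-disc $\{x<0,\ |z_n|<\tau\}$ lies in $G$, has area $\pi\tau^2/2$, and on it $|\partial_{z_n}^mh_\tau|=(m+1)!\,|z_n-\tau|^{-2-m}\ge(2\tau)^{-2-m}$. Hence $\|h_\tau\|_{W^m(G)}\ge c\tau^{-1-m}$, while \eqref{eq:upper} gives $\|h_\tau\|_{W^{m+1}(G)}\le C\tau^{-2-m}$. Let $\lambda=(m-\sigma)/(m+1-\sigma)\in(0,1)$,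 so that $m=(1-\lambda)\sigma+\lambda(m+1)$. By (S3),
\[
c\,\tau^{-1-m}\le C\,\|h_\tau\|_{W^\sigma(G)}^{1-\lambda}\,\tau^{-\lambda(2+m)} .
\]
Since $1+m-\lambda(2+m)=(1-\lambda)+\big(m-\lambda(m+1)\big)=(1-\lambda)(1+\sigma)$, this says
\[
\|h_\tau\|_{W^\sigma(G)}\ge c'\,\tau^{-1-\sigma}=c'\,\tau^{-1-s-\delta},
\]
which contradicts \eqref{eq:hupper} as $\tau\to0$. Together with Proposition~\ref{prop:top}, this proves Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{BS}
Harold P. Boas and Emil J. Straube,
\emph{Global regularity of the $\bar\partial$-Neumann problem: a survey of the $L^2$-Sobolev theory},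
arXiv:math/9612204 (1996).

\bibitem{CS}
S.-C. Chen and M.-C. Shaw,
\emph{Partial Differential Equations in Several Complex Variables},
AMS/IP, 2001.

\bibitem{Ko}
J. J. Kohn,
Trans. AMS \textbf{181} (1973), 273--292.

\bibitem{St}
E. M. Stein,
\emph{Singular Integrals and Differentiability Properties of Functions}.

\end{thebibliography}
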